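\title{Conjugation-invariant diameters of $\mathrm{SL}_m$ over rings of integers grow linearly in the rank}

\begin{abstract}
A finite set $T$ that normally generates a group $G$ defines a conjugation-invariant word norm on $G$. Let $\Delta_k(G)$ be the supremum of the diameters of these norms over all such $T$ with at most $k$ elements. We prove that
$k(m+1)\le\Delta_k(\mathrm{SL}_m(\mathcal O_K))\le 4\max(k,2)(m+4+Z)$
for every number field $K$ and all $m\ge4$, $k\ge1$, where $Z$ is an absolute constant. Hence the supremum of $\Delta_k(\mathrm{SL}_{n+2}(\mathcal O_K))/k$ over all $K$ and $k$ grows linearly in $n$. The upper bound holds over every Dedekind domain $R$, not a field, for which $E_{12}(1)$ normally generates $\mathrm{SL}_3(R)$ with finite diameter. It combines two estimates: a matrix can be reduced to a $3\times3$ block using one transvection per column, and an elementary matrix can be produced from $T$ at a cost that does not depend on $m$.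
\end{abstract}

\section{Introduction}

\subsection*{The problem}

Let $G$ be a group and $T\subseteq G$. For $g\in G$ let $\|g\|_T$ be the least $N\ge 0$ such that $g$ is a product of $N$ factors, each conjugate in $G$ to an element of $T$ or to the inverse of one; put $\|g\|_T=\infty$ if there is no such $N$. The set $T$ \emph{normally generates} $G$ if $\|g\|_T<\infty$ for all $g$, that is, if the conjugacy classes of the elements of $T$ together generate $G$. The function $\|\cdot\|_T$ is subadditive and invariant under conjugation and inversion; it is the \emph{conjugation-invariant word norm} induced by $T$. Its \emph{diameter} is $\|G\|_T=\sup_{g\in G}\|g\|_T$. For an integer $k\ge1$ set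
\[
\Delta_k(G)=\sup\bigl\{\|G\|_T \;:\; T\subseteq G,\ |T|\le k,\ T\text{ normally generates }G\bigr\},
\]
with $\sup\emptyset=0$. Thus $\Delta_k(G)$ is the diameter for the least efficient normally generating set with at most $k$ elements, and $G$ is \emph{strongly bounded} if $\Delta_k(G)<\infty$ for all $k$. In an abelian group conjugation does nothing, so $\Delta_1(\mathbb Z)=\infty$. In a finite group the partial products of a shortest expression are distinct, so $\Delta_k(G)\le|G|-1$.

For a number field $K$ let $\mathcal O_K$ be its ring of integers. It is known that $\mathrm{SL}_m(\mathcal O_K)$ is strongly bounded for $m\ge3$. To measure how the diameters depend on the rank, uniformly in the field and in the number of generators, define for $n\in\mathbb N=\{1,2,3,\dots\}$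
\[
F(n)=\sup\left\{\frac{\Delta_k(\mathrm{SL}_{n+2}(\mathcal O_K))}{k}\;:\;K\text{ a number field},\ k\in\mathbb N\right\}.
\]
It is known that there is an absolute constant $Z$ with
\begin{equation}\label{eq:known}
n+2\le F(n)\le Zn^2\qquad\text{for all }n\in\mathbb N .
\end{equation}
We fix such a $Z$. The question, which we take from Trost~\cite{Trost}, is to determine the order of growth of $F(n)$ as $n\to\infty$.

\subsection*{Which answer to expect}

Let $E_{ij}(x)$, $i\ne j$, be the elementary matrix with $1$ on the diagonal, $x$ in position $(i,j)$ and $0$ elsewhere. Take $T=\{E_{12}(3),E_{12}(5)\}$ in $\mathrm{SL}_4(\mathbb Z)$, which is a normally generating set (Lemma~\ref{lem:coprime} and Gaussian elimination over $\mathbb Z$), and write $-1$ as a product of conjugates of elements of $T$ and their inverses. Modulo $5$ only the conjugates of $E_{12}(3)^{\pm1}$ survive. Each of them fixes a hyperplane of $\mathbb F_5^4$ pointwise, three hyperplanes share a nonzero vector, and $-1$ fixes no nonzero vector; so at least four such factors occur. Modulo $3$ the same argument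 gives four conjugates of $E_{12}(5)^{\pm1}$, and $\|-1\|_T\ge 8$. With $k$ primes and $m\times m$ matrices the count becomes $km$. This explains the division by $k$ in the definition of $F$ and shows where linear growth in $m$ comes from.

In the other direction, clearing the entries of a matrix one at a time takes about $m^2$ elementary matrices. But the conjugates of $E_{12}(1)$ include matrices that change a whole column at once, so one may hope that about $m$ of them suffice. Over $\mathcal O_K$ there are two obstacles. There need be no Euclidean algorithm to prepare a column for such a move. And $T$ is arbitrary, so $E_{12}(1)$ must first be produced from $T$; any dependence on $m$ in the cost of this step multiplies the final bound. Both obstacles can be overcome.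

\subsection*{Results}

\begin{theorem}\label{thm:main}
The function $F$ grows linearly: $F(n)=\Theta(n)$. Explicitly,
\[
n+3\;\le\;F(n)\;\le\;8n+8(Z+6)\qquad\text{for all }n\in\mathbb N .
\]
\end{theorem}

Hence $1\le\liminf F(n)/n\le\limsup F(n)/n\le 8$; we do not determine the exact values of these two limits.

The upper bound uses little arithmetic. Let $R$ be a Dedekind domain that is not a field. The \emph{level} $\ell(t)$ of $t\in\mathrm{SL}_m(R)$ is the ideal generated by the entries $t_{ij}$ with $i\ne j$ and the differences $t_{ii}-t_{jj}$. Thus $t$ is scalar modulo an ideal $I$ if and only if $\ell(t)\subseteq I$. Put $B(R)=\|\mathrm{SL}_3(R)\|_{\{E_{12}(1)\}}$.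

\begin{theorem}\label{thm:dedekind}
Let $R$ be a Dedekind domain that is not a field. Assume that $E_{12}(1)$ normally generates $\mathrm{SL}_3(R)$ and that $B=B(R)<\infty$. Let $m\ge4$.
\begin{enumerate}
\item[(1)] Every element of $\mathrm{SL}_m(R)$ is a product of at most $m+4+B$ conjugates of $E_{12}(1)^{\pm1}$.
\item[(2)] A finite set $T\subseteq\mathrm{SL}_m(R)$ normally generates $\mathrm{SL}_m(R)$ if and only if $\sum_{t\in T}\ell(t)=R$.
\item[(3)] $\Delta_k(\mathrm{SL}_m(R))\le 4\max(k,2)\,(m+4+B)$ for all $k\ge1$.
\item[(4)] If $k\ge1$ and $R$ has at least $k$ maximal ideals, then $\Delta_k(\mathrm{SL}_m(R))\ge km$.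
\end{enumerate}
\end{theorem}

For rings of integers, roots of unity in residue fields improve the lower bound.

\begin{theorem}\label{thm:lower}
For every number field $K$ and all $m\ge3$, $k\ge1$, we have $\Delta_k(\mathrm{SL}_m(\mathcal O_K))\ge k(m+1)$.
\end{theorem}

\begin{corollary}\label{cor:uniform}
For every number field $K$ and all $m\ge4$, $k\ge1$,
\[
k(m+1)\le\Delta_k(\mathrm{SL}_m(\mathcal O_K))\le4\max(k,2)(m+4+Z)
\]
and
\[
m+1\le\|\mathrm{SL}_m(\mathcal O_K)\|_{\{E_{12}(1)\}}\le m+4+Z .
\]
In particular $\Delta_k(\mathrm{SL}_m(\mathcal O_K))\asymp km$ uniformly in $K$, $k$ and $m$.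
\end{corollary}

The proof of the upper bound rests on the inequality
\begin{equation}\label{eq:chain}
\|G\|_T\le\|s\|_T\cdot\|G\|_{\{s\}}\qquad(s\in G,\text{ both factors finite}),
\end{equation}
obtained by rewriting each conjugate of $s^{\pm1}$ in terms of $T$. We take $s=E_{12}(1)$. Section~\ref{sec:columns} bounds the second factor by $m+4+B$, and Section~\ref{sec:cost} bounds the first by $4\max(k,2)$. Section~\ref{sec:lower} contains the lower bounds and Section~\ref{sec:final} the passage to rings of integers. Besides standard facts on Dedekind domains we use three inputs: the case $n=1$ of \eqref{eq:known}; the theorem of Bass, Milnor and Serre that $\mathrm{SL}_m(\mathcal O_K)$ is generated by elementary matrices for $m\ge3$; and Dirichlet's theorem on primes in arithmetic progressions.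

\section{Unimodular tuples and transvections}\label{sec:prelim}

From now on $R$ is a Dedekind domain that is not a field, and $P$ always denotes a maximal ideal of $R$. For an $R$-module $M$, ``modulo $P$'' means ``in the vector space $M/PM$ over $R/P$''. We use the following standard facts.
\begin{enumerate}
\item[(D1)] Each localization $R_P$ is a discrete valuation ring, and a nonzero ideal lies in only finitely many maximal ideals.
\item[(D2)] (Chinese remainder theorem.) For distinct $P_1,\dots,P_s$ the map $R\to\prod_iR/P_i$ is onto.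
\item[(D3)] A finitely generated torsion-free module is projective. So if $M$ is finitely generated and $M/N$ is torsion-free, then $N$ is a direct summand of $M$.
\item[(D4)] (Steinitz.) A finitely generated projective module of rank $r\ge1$ is isomorphic to $R^{r-1}\oplus I$ for a nonzero ideal $I$, and $R^{r-1}\oplus I$ is free if and only if $I$ is principal.
\end{enumerate}

Let $M$ be a free module of finite rank $r$. A tuple $(v_1,\dots,v_s)$ in $M$ is \emph{unimodular} if it is linearly independent modulo every $P$. Subtuples and permutations of unimodular tuples, their images under automorphisms of $M$, and parts of bases are unimodular. A single vector is unimodular if and only if its coordinates generate the unit ideal; applied to the dual module $M^*$, this says that $\varphi\in M^*$ is unimodular if and only if $\varphi(w)=1$ for some $w\in M$. Over a field, independent vectors extend to a basis; unimodularity is the condition under which this survives over $R$.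

\begin{lemma}\label{lem:unimod}
Let $M$ be free of rank $r$, let $(u_1,\dots,u_s)$ be unimodular in $M$, and let $N=\langle u_1,\dots,u_s\rangle$.
\begin{enumerate}
\item[(a)] The tuple extends to a basis of $M$. In particular $M/N$ is free of rank $r-s$, and for any $c_1,\dots,c_s\in R$ there is $\varphi\in M^*$ with $\varphi(u_i)=c_i$ for all $i$.
\item[(b)] A tuple $(u_1,\dots,u_s,x_1,\dots,x_q)$ is unimodular in $M$ if and only if the tuple of images $(\bar x_1,\dots,\bar x_q)$ is unimodular in $M/N$.
\item[(c)] If $\theta\in M^*$ vanishes on $N$ and $\theta(w)=1$, then $(u_1,\dots,u_s,w)$ is unimodular.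
\item[(d)] If $r\ge4$, the kernel of any linear map $M\to R^2$ contains a unimodular vector of $M$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Fix $P$. Complete the images of the $u_i$ to a basis of $M/PM$ and lift the new vectors to $M$. The resulting $r$ vectors have determinant outside $P$, so they form a basis of $M_P$ over $R_P$. Hence the $u_i$ are independent over $R$ and $(M/N)_P$ is free. A torsion element of $M/N$ therefore vanishes in every localization, so its annihilator lies in no $P$ and it is zero. By (D3), $M=N\oplus M'$ with $M'$ projective of rank $r-s$. If $s=r$, then $M'=0$. Otherwise $M'\cong R^{r-s-1}\oplus I$ by (D4), so $R^{r-1}\oplus I\cong M$ is free, $I$ is principal, and $M'$ is free.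

(b) In $M=N\oplus M'$ the $u_i$ form a basis of the first summand. So $(u_i,x_j)$ is independent modulo $P$ exactly when the $M'$-components of the $x_j$ are, and $M'\cong M/N$.

(c) Apply $\theta$ to a linear relation modulo $P$: the coefficient of $w$ vanishes, and then so do the others.

(d) The quotient of $M$ by the kernel $L$ embeds in $R^2$, so it is torsion-free of rank at most $2$. By (D3), $L$ is a direct summand of $M$, projective of rank at least $r-2\ge2$. By (D4), $L$ has a free direct summand $Rw$ of rank one. Then $Rw$ is a direct summand of $M$, and the projection onto it gives a functional with value $1$ at $w$; so $w$ is nonzero modulo every $P$.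
\end{proof}

\begin{lemma}\label{lem:onto}
For a finite set $S$ of maximal ideals, $\mathrm{SL}_m(R)\to\prod_{P\in S}\mathrm{SL}_m(R/P)$ is onto.
\end{lemma}

\begin{proof}
Over a field $\mathrm{SL}_m$ is generated by elementary matrices. So the product is generated by the tuples that equal $E_{ij}(c)$ at one $P$ and $1$ at the others, and by (D2) such a tuple is the image of some $E_{ij}(x)$.
\end{proof}

Elements of $R^m$ are columns and elements of $(R^m)^*$ are rows; $e_i$ and $e_i^*$ are the standard bases. For $v\in M$ and $\varphi\in M^*$ with $\varphi(v)=0$ let $\tau(v,\varphi)=1+v\varphi$ be the map $z\mapsto z+\varphi(z)v$. It has determinant $1+\varphi(v)=1$, and $E_{ij}(x)=\tau(e_i,xe_j^*)$. Multiplying out gives, whenever the terms are defined,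
\begin{align}
g\,\tau(v,\varphi)\,g^{-1}&=\tau(gv,\varphi g^{-1}),\label{eq:conj}\\
\tau(v,\varphi)\,\tau(v,\psi)&=\tau(v,\varphi+\psi),\qquad \tau(v,\varphi)\,\tau(w,\varphi)=\tau(v+w,\varphi).\label{eq:add}
\end{align}
In particular $\tau(v,\varphi)^{-1}=\tau(v,-\varphi)$, and for fixed $v$ the maps $\tau(v,\cdot)$ commute. A \emph{transvection} is a map $\tau(v,\eta)$ with both $v$ and $\eta$ unimodular. Inverses and conjugates of transvections are transvections.

\begin{lemma}\label{lem:conjE}
Let $m\ge3$, let $v\in R^m$ and $\eta\in(R^m)^*$ be unimodular with $\eta v=0$, and let $x\in R$. Then $\tau(v,x\eta)$ is conjugate in $\mathrm{SL}_m(R)$ to $E_{12}(x)$.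
\end{lemma}

\begin{proof}
Extend $\eta$ to a basis of $(R^m)^*$ and pass to the dual basis: this gives $R^m=Rf_2\oplus\ker\eta$ with $\eta f_2=1$ and $\ker\eta$ free of rank $m-1$. The vector $v$ is unimodular in $\ker\eta$, because $v\in P\ker\eta$ would give $v\in PR^m$. Extend it to a basis $f_1=v,f_3,\dots,f_m$ of $\ker\eta$. The matrix $g$ with columns $f_1,\dots,f_m$ has unit determinant; since $m\ge3$, we can rescale $f_3$ so that $\det g=1$. Then $ge_1=v$ and $\eta g=e_2^*$, so $gE_{12}(x)g^{-1}=\tau(v,x\eta)$ by \eqref{eq:conj}.
\end{proof}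

So for $m\ge3$ the transvections are exactly the conjugates of $E_{12}(1)$, the norm $\|g\|_{\{E_{12}(1)\}}$ is the least number of transvections with product $g$, and every $E_{ij}(x)$ is conjugate to $E_{12}(x)$. We write $[a,b]=aba^{-1}b^{-1}$ and use the relation $[E_{12}(x),E_{23}(y)]=E_{13}(xy)$.

\begin{lemma}\label{lem:coprime}
Let $m\ge3$ and $x_1,\dots,x_k\in R$ with $\sum_ix_iR=R$. The normal closure of $\{E_{12}(x_1),\dots,E_{12}(x_k)\}$ in $\mathrm{SL}_m(R)$ contains all elementary matrices.
\end{lemma}

\begin{proof}
Given $r\in R$, write $r=\sum_ix_iy_i$. The normal closure contains each $[E_{12}(x_i),E_{23}(y_i)]=E_{13}(x_iy_i)$, hence their product $E_{13}(r)$, hence its conjugates $E_{ij}(r)$.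
\end{proof}

\section{One transvection per column}\label{sec:columns}

To prove Theorem~\ref{thm:dedekind}(1) we multiply a matrix $A$ on the left by transvections so that it fixes longer and longer unimodular tuples. The basic move sends one vector to another while leaving the vectors already fixed in place.

\begin{lemma}\label{lem:move}
Let $N\subseteq R^m$ be spanned by a unimodular tuple (possibly empty), and let bars denote images in $M=R^m/N$. Let $a,a'\in R^m$ with $(\bar a,\bar a')$ unimodular in $M$, and let $\bar\varphi\in M^*$ satisfy $\bar\varphi(\bar a)=\bar\varphi(\bar a')=1$; such $\bar\varphi$ exist. Let $\varphi$ be the composite of $R^m\to M$ with $\bar\varphi$. Then $s=\tau(a'-a,\varphi)$ is a transvection that fixes $N$ pointwise, sends $a$ to $a'$, and induces $\tau(\bar a'-\bar a,\bar\varphi)$ on $M$.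
\end{lemma}

\begin{proof}
Existence of $\bar\varphi$ is Lemma~\ref{lem:unimod}(a). We have $\varphi(a'-a)=0$. The functional $\varphi$ takes the value $1$, and $a'-a$ is nonzero modulo every $P$ because $\bar a,\bar a'$ are independent modulo $P$. So $s$ is a transvection. It fixes $N\subseteq\ker\varphi$, and $sa=a+\varphi(a)(a'-a)=a'$. The last claim is read off from the formula for $s$.
\end{proof}

To make $A$ fix a unimodular vector $u$ we want to move $Au$ to $u$, and this requires the pair $(u,Au)$ to be unimodular. In general it is not. The next lemma provides an intermediate stop.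

\begin{lemma}\label{lem:partner}
Let $M$ be free of rank at least $3$ and let $a,b\in M$ be unimodular vectors. There is $x\in M$ with both $(x,a)$ and $(x,b)$ unimodular.
\end{lemma}

There are infinitely many conditions, one for each $P$, and (D2) handles only finitely many. So we first choose $x_0$ that works for $a$ everywhere and for $b$ at all but finitely many $P$, and then adjust $x_0$ by a multiple of $a$.

\begin{proof}
Let bars denote images in $M/Ra$, which is free of rank at least $2$. If $\bar b=0$, then $b=ca$, and $c$ is a unit because $b$ is nonzero modulo every $P$; any lift $x$ of a basis vector of $M/Ra$ works.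

Let $\bar b\ne0$. Two distinct basis vectors of $M/Ra$ cannot both be proportional to $\bar b$ over the fraction field, so there is $x_0\in M$ such that $\bar x_0$ is a basis vector and $\bar x_0,\bar b$ are linearly independent. By Lemma~\ref{lem:unimod}(b), $(x_0+sa,a)$ is unimodular for every $s\in R$. Let $S$ be the set of $P$ such that $\bar b\not\equiv0$ and $\bar x_0,\bar b$ are dependent modulo $P$. Some $2\times2$ minor of the coordinate matrix of $(\bar x_0,\bar b)$ is nonzero and lies in every $P\in S$, so $S$ is finite by (D1).

For $P\in S$, at most one class of $s$ modulo $P$ makes $x_0+sa$ and $b$ dependent modulo $P$. Indeed, since $b\not\equiv0$, dependence means $x_0+sa\equiv cb$ for some $c$. Then $\bar x_0\equiv c\bar b$ determines $c$ modulo $P$ because $\bar b\not\equiv0$, and $sa\equiv cb-x_0$ determines $s$ modulo $P$ because $a\not\equiv0$. Since $|R/P|\ge2$, (D2) gives $s\in R$ that avoids the bad class for every $P\in S$. Put $x=x_0+sa$.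

It remains to check that $x,b$ are independent modulo each $P\notin S$. If $\bar b\equiv0$, then $b\equiv ca$ with $c\not\equiv0$, and $x,a$ are independent. Otherwise $\bar x=\bar x_0$ and $\bar b$ are independent modulo $P$, and hence so are $x$ and $b$.
\end{proof}

The lemma fails in rank $2$: for $a=(1,0)$ and $b=(2,5)$ in $\mathbb Z^2$ we would need $x_2=\pm1$ and $5x_1-2x_2=\pm1$, so $5x_1\in\{\pm1,\pm3\}$.

Lemmas~\ref{lem:move} and~\ref{lem:partner} already give a linear bound with two transvections per column: move $Au$ to a common partner $x$ of $Au$ and $u$, then move $x$ to $u$, and repeat in the quotient by $u$. To spend only one transvection per column, we use the freedom in the choice of $\varphi$ to make the \emph{next} pair unimodular in advance. The choice matters.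

\begin{example}\label{ex:lookahead}
In $\mathrm{SL}_4(\mathbb Z)$ let $A=\tau(e_2-e_1,e_1^*+e_2^*)\,E_{34}(2)$, so that
\[
Ae_1=e_2,\qquad Ae_2=2e_2-e_1,\qquad Ae_3=e_3,\qquad Ae_4=e_4+2e_3 .
\]
The pair $(e_1,Ae_1)$ is unimodular, and $s=\tau(e_1-e_2,\varphi)$ gives $sAe_1=e_1$ for any $\varphi$ with $\varphi(e_1)=\varphi(e_2)=1$. For $\varphi=e_1^*+e_2^*$ we get $sA=E_{34}(2)$. The map $A'$ it induces on $\mathbb Z^4/\mathbb Ze_1$ is the identity modulo $2$, so no pair $(\bar x,A'\bar x)$ is unimodular. For $\varphi=e_1^*+e_2^*-e_3^*$ we get $sAe_3=e_3-(e_1-e_2)$, so $A'\bar e_3=\bar e_3+\bar e_2$ and $(\bar e_3,A'\bar e_3)$ is unimodular. The value of $\varphi$ at $Ae_3$ was used to push the image of $e_3$ in the direction $Ae_1$.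
\end{example}

\begin{lemma}\label{lem:lookahead}
Let $M$ be free of rank at least $4$, let $A\in\mathrm{SL}(M)$, and let $u\in M$ with $(u,Au)$ unimodular. There are $\varphi\in M^*$ with $\varphi(u)=\varphi(Au)=1$ and $x\in M$ such that, for $s=\tau(u-Au,\varphi)$, we have $sAu=u$ and the automorphism $A'$ induced by $sA$ on $M/Ru$ makes $(\bar x,A'\bar x)$ unimodular.
\end{lemma}

\begin{proof}
Put $a=Au$ and $b=A^{-1}u$. In terms of $\psi=\varphi A$ the two conditions on $\varphi$ read $\psi(b)=\psi(u)=1$, and
\[
sAz=Az+\psi(z)(u-a)\qquad(z\in M).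
\]
We need $x$ independent of $u,b$, so that $\psi(x)$ can be prescribed, and independent of $u,a$, so that the resulting push along $a$ is visible. The pair $(b,u)$ is the image of $(u,a)$ under $A^{-1}$, so it is unimodular. By Lemma~\ref{lem:unimod}(b), $\bar a$ and $\bar b$ are unimodular in $M/Ru$, which has rank at least $3$; this is where rank $4$ is needed. Lemma~\ref{lem:partner} gives $x\in M$ with $(\bar x,\bar a)$ and $(\bar x,\bar b)$ unimodular, so $(u,x,a)$ and $(u,b,x)$ are unimodular in $M$.

Choose $\theta\in M^*$ with $\theta(u)=\theta(x)=0$ and $\theta(a)=1$, and put $y=\theta(Ax)-1$. Choose $\psi\in M^*$ with $\psi(u)=\psi(b)=1$ and $\psi(x)=y$, and let $\varphi=\psi A^{-1}$. Then $sAu=a+(u-a)=u$ and $sAx\equiv Ax-ya$ modulo $Ru$. Since $\theta(Ax-ya)=\theta(Ax)-y=1$, Lemma~\ref{lem:unimod}(c) shows that $(u,x,Ax-ya)$ is unimodular, and by Lemma~\ref{lem:unimod}(b) so is $(\bar x,A'\bar x)$.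
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dedekind}(1)]
Let $A\in\mathrm{SL}_m(R)$, $m\ge4$. We show by induction on $j=0,\dots,m-3$ that there are transvections $s_0,\dots,s_j$ and vectors $u_1,\dots,u_{j+1}$ such that $(u_1,\dots,u_j)$ is unimodular, $A_j=s_j\cdots s_0A$ fixes $u_1,\dots,u_j$, and the pair $(\bar u_{j+1},\bar A_j\bar u_{j+1})$ is unimodular in $M_j=R^m/\langle u_1,\dots,u_j\rangle$. Here $M_j$ is free of rank $m-j$ and $\bar A_j$ is the induced map. It has determinant $1$, because in a basis extending $u_1,\dots,u_j$ the matrix of $A_j$ is block triangular with diagonal blocks $1$ and $\bar A_j$.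

\emph{Start.} Let $u_1=e_1$ and $a=Ae_1$. Lemma~\ref{lem:partner} gives $a'$ with $(a',a)$ and $(a',e_1)$ unimodular, and Lemma~\ref{lem:move} with $N=0$ gives a transvection $s_0$ with $s_0a=a'$. Then $(u_1,A_0u_1)=(e_1,a')$ is unimodular.

\emph{Step.} Let $j\le m-4$, so that $M_j$ has rank at least $4$. Apply Lemma~\ref{lem:lookahead} to $M_j$, $\bar A_j$, $\bar u_{j+1}$ to obtain $\bar\varphi\in M_j^*$ and $x\in M_j$. Lemma~\ref{lem:move}, with $a=A_ju_{j+1}$, $a'=u_{j+1}$ and this $\bar\varphi$, gives a transvection $s_{j+1}$ such that $A_{j+1}=s_{j+1}A_j$ fixes $u_1,\dots,u_{j+1}$, and $s_{j+1}$ induces on $M_j$ the map $s$ of Lemma~\ref{lem:lookahead}. The tuple $(u_1,\dots,u_{j+1})$ is unimodular by Lemma~\ref{lem:unimod}(b). On $M_{j+1}=M_j/R\bar u_{j+1}$ the map $\bar A_{j+1}$ is the map $A'$ of Lemma~\ref{lem:lookahead}, so any lift $u_{j+2}$ of $x$ to $R^m$ completes the step.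

\emph{End.} The induction stops at rank $3$, where the hypothesis on $\mathrm{SL}_3(R)$ takes over. Extend $u_1,\dots,u_{m-3}$ to a basis of $R^m$, and rescale the last vector so that the matrix $g$ of this basis has determinant $1$. Then
\[
g^{-1}A_{m-3}\,g=\begin{pmatrix}1&Y\\0&D\end{pmatrix}=\begin{pmatrix}1&YD^{-1}\\0&1\end{pmatrix}\begin{pmatrix}1&0\\0&D\end{pmatrix},\qquad D\in\mathrm{SL}_3(R).
\]
The matrix $D$ is a product of at most $B$ transvections $\tau(v,\eta)$ of $R^3$. Padding $v$ and $\eta$ with zeros keeps them unimodular, so the last factor is a product of at most $B$ transvections of $R^m$. Let $w_c\in\langle e_1,\dots,e_{m-3}\rangle$, for $c\in\{m-2,m-1,m\}$, be the columns of $YD^{-1}$. Since $e_c^*w_{c'}=0$ for all $c,c'$, the first factor is $1+\sum_cw_ce_c^*=\prod_c\tau(w_c,e_c^*)$. The vector $w_c$ need not be unimodular, but for $i\in\{m-2,m-1,m\}\setminus\{c\}$ the vector $w_c+e_i$ has $i$-th coordinate $1$, and by \eqref{eq:add}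
\begin{equation}\label{eq:split}
\tau(w_c,e_c^*)=\tau(w_c+e_i,e_c^*)\,\tau(-e_i,e_c^*)
\end{equation}
is a product of two transvections. So $A_{m-3}$ is a product of at most $6+B$ transvections, and $A=s_0^{-1}\cdots s_{m-3}^{-1}A_{m-3}$ is a product of at most $(m-2)+6+B=m+4+B$.
\end{proof}

\section{Elementary matrices at a cost independent of the rank}\label{sec:cost}

We now bound $\|E_{12}(r)\|_T$ for a set $T$ whose levels generate the unit ideal. An element $t\in T$ may be far from the identity, but a commutator of $t$ with a map $\sigma=\tau(v,\varphi)$ can be read in two ways: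
\[
[t,\sigma]=t\cdot(\sigma t^{-1}\sigma^{-1})=(t\sigma t^{-1})\cdot\sigma^{-1}.
\]
It is a product of two conjugates of $t^{\pm1}$, and it is a product of two rank-one perturbations of the identity, whatever $m$ is. A second commutator removes the factor $\sigma^{-1}$.

\begin{example}\label{ex:double}
Let $t\in\mathrm{SL}_3(R)$ with $t_{31}=0$. Let $\varphi=e_3^*t=t_{32}e_2^*+t_{33}e_3^*$ be its third row and $\sigma=\tau(e_1,\varphi)=E_{12}(t_{32})E_{13}(t_{33})$. By \eqref{eq:conj},
\[
t\sigma t^{-1}=1+(te_1)e_3^*=1+(t_{11}e_1+t_{21}e_2)e_3^*=E_{13}(t_{11})E_{23}(t_{21}).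
\]
Put $C=[t,\sigma]=E_{13}(t_{11})E_{23}(t_{21})\,\sigma^{-1}$. Now $E_{12}(1)$ commutes with $\sigma$, and $E_{13}(t_{11})$ commutes with $E_{12}(1)$ and $E_{23}(t_{21})$. Therefore
\[
[C,E_{12}(1)]=[E_{23}(t_{21}),E_{12}(1)]=[E_{12}(1),E_{23}(t_{21})]^{-1}=E_{13}(-t_{21}).
\]
Four conjugates of $t^{\pm1}$ have extracted the entry $t_{21}$ as an elementary matrix.
\end{example}

The example is the case $v=e_1$, $\chi=e_2^*$, $\eta=e_3^*$ of the computation below.

\begin{lemma}\label{lem:double}
Let $t\in\mathrm{SL}_m(R)$ and $v\in R^m$, and let $\chi,\eta$ be rows with $\chi v=0$, $\eta v=0$ and $\eta tv=0$. Then $\tau(v,(\chi tv)\eta)$ is a product of four conjugates of $t^{\pm1}$.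
\end{lemma}

\begin{proof}
Put $\varphi=\eta t$, so $\varphi v=0$, and let $\sigma=\tau(v,\varphi)$, $s=\tau(v,\chi)$ and $Q=t\sigma t^{-1}=\tau(tv,\eta)$. Then $C=[t,\sigma]=Q\sigma^{-1}$ is a product of two conjugates of $t^{\pm1}$, so $[C,s]=C\cdot sC^{-1}s^{-1}$ is a product of four. By \eqref{eq:add}, $\sigma$ commutes with $s$, so $[C,s]=QsQ^{-1}s^{-1}$. Let $c=\chi tv$. We have $Qv=v+(\eta v)tv=v$ and $\chi Q^{-1}=\chi(1-(tv)\eta)=\chi-c\eta$. By \eqref{eq:conj} and \eqref{eq:add},
\[
[C,s]=\tau(v,\chi-c\eta)\,\tau(v,-\chi)=\tau(v,-c\eta).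
\]
Replacing $\chi$ by $-\chi$ gives the claim.
\end{proof}

The ring elements that can be extracted with a given unimodular $v$ form the ideal
\[
J_t(v)=\{\chi tv\;:\;\chi\in(R^m)^*,\ \chi v=0\}.
\]
If $f_1=v,f_2,\dots,f_m$ is a basis of $R^m$, the rows killing $v$ are spanned by the dual vectors $f_2^*,\dots,f_m^*$, so $J_t(v)$ is generated by the coordinates $f_2^*tv,\dots,f_m^*tv$. It measures how far $v$ is from being an eigenvector of $t$. Since $t\equiv t_{11}\cdot1$ modulo $\ell(t)$, we have $\chi tv\equiv t_{11}\chi v=0$, so $J_t(v)\subseteq\ell(t)$. The inclusion can be strict: for $t=E_{12}(1)$ we have $\ell(t)=R=J_t(e_2)$ but $J_t(e_1)=0$.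

\begin{lemma}\label{lem:four}
Let $m\ge4$, let $t\in\mathrm{SL}_m(R)$, let $v$ be unimodular and $x\in J_t(v)$. Then $E_{12}(x)$ is a product of four conjugates of $t^{\pm1}$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:unimod}(d), applied to the map $(R^m)^*\to R^2$, $\eta\mapsto(\eta v,\eta tv)$, there is a unimodular row $\eta$ with $\eta v=\eta tv=0$. Choose $\chi$ with $\chi v=0$ and $\chi tv=x$. By Lemma~\ref{lem:double}, $\tau(v,x\eta)$ is a product of four conjugates of $t^{\pm1}$, and by Lemma~\ref{lem:conjE} it is conjugate to $E_{12}(x)$.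
\end{proof}

\begin{remark}
For $m=3$ the row $\eta$ may not exist. Let $v=e_1$, and suppose that $\eta=(0,\eta_2,\eta_3)$ satisfies $\eta_2t_{21}+\eta_3t_{31}=0$ and $\alpha\eta_2+\beta\eta_3=1$. For $c=\alpha t_{31}-\beta t_{21}$ we get $c\eta_2=t_{31}$ and $c\eta_3=-t_{21}$, so $J_t(e_1)=(t_{21},t_{31})=(c)$ is principal. This fails for $t=E_{21}(p)E_{31}(q)$ when the ideal $(p,q)$ is not principal.
\end{remark}

The level of $t$ has about $m^2$ generators, and extracting them one by one would make the cost depend on $m$. Instead we look for a single $v$ with $J_t(v)$ as close to $\ell(t)$ as possible. Call a unimodular $v$ \emph{$P$-good for $t$} if $J_t(v)R_P=\ell(t)R_P$. If $t$ is not scalar, then $\ell(t)\neq0$, so $J_t(v)\ne0$ as soon as $v$ is $P$-good for one $P$.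

\begin{lemma}\label{lem:good}
Let $t\in\mathrm{SL}_m(R)$ be nonscalar and let $S$ be a finite set of maximal ideals. There is a unimodular $v$ that is $P$-good for $t$ for all $P\in S$.
\end{lemma}

\begin{proof}
Fix $P\in S$, let $\pi$ generate the maximal ideal of $R_P$, and write $\ell(t)R_P=\pi^eR_P$. The entries of $t-t_{11}\cdot1$ generate $\ell(t)$, so $t=t_{11}\cdot 1+\pi^eN$ with $N$ a matrix over $R_P$ that has a unit entry and $N_{11}=0$. The reduction $\bar N$ modulo $P$ is nonzero with $\bar N_{11}=0$, hence not scalar. A matrix over a field for which every nonzero vector is an eigenvector is scalar, so there is $h_P\in(R/P)^m$ with $h_P,\bar Nh_P$ independent.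

Every unimodular $v$ with $v\equiv h_P$ modulo $P$ is $P$-good. Indeed, extend $v$ to a basis $f_1=v,f_2,\dots,f_m$ of $R^m$. For $i\ge2$ we have $f_i^*tv=\pi^ef_i^*Nv$. Since $Nv$ is not a multiple of $v$ modulo $P$, some $f_i^*Nv$ with $i\ge2$ is a unit of $R_P$. So $\pi^e\in J_t(v)R_P\subseteq\ell(t)R_P=\pi^eR_P$.

For each $P\in S$ choose $g_P\in\mathrm{SL}_m(R/P)$ with first column $h_P$; this is possible since $h_P\ne0$ and $m\ge2$. Lift $(g_P)_{P\in S}$ to $g\in\mathrm{SL}_m(R)$ by Lemma~\ref{lem:onto} and put $v=ge_1$.
\end{proof}

The lemma controls finitely many $P$ at a time. But once $J_{t_1}(v_1)\ne0$, only finitely many $P$ contain it, and a second vector can repair those. The need for a second vector is the source of $\max(k,2)$.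

\begin{proposition}\label{prop:cost}
Let $m\ge4$ and $T\subseteq\mathrm{SL}_m(R)$ with $|T|\le k$ and $\sum_{t\in T}\ell(t)=R$. Then $\|E_{12}(r)\|_T\le4\max(k,2)$ for every $r\in R$.
\end{proposition}

\begin{proof}
Scalar matrices have level $0$; discard them from $T$. At least one element remains, and if exactly one remains we list it twice. This gives nonscalar $t_1,\dots,t_q\in T$ with $2\le q\le\max(k,2)$ and $\sum_i\ell(t_i)=R$. Let $S_0$ consist of the finitely many $P\supseteq\ell(t_2)$ and one arbitrary maximal ideal. Choose $v_1$ that is $P$-good for $t_1$ for all $P\in S_0$. As $S_0\ne\emptyset$, we have $J_{t_1}(v_1)\ne0$, so the set $S$ of all $P\supseteq J_{t_1}(v_1)$ is finite. For $i\ge2$ choose $v_i$ that is $P$-good for $t_i$ for all $P\in S_0\cup S$. Let $J=\sum_iJ_{t_i}(v_i)$. We check that $JR_P=R_P$ for every $P$.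
\begin{itemize}
\item If $P\in S_0$, every $v_i$ is $P$-good, so $JR_P=\sum_i\ell(t_i)R_P=R_P$.
\item If $P\in S\setminus S_0$, then $v_2$ is $P$-good and $P\not\supseteq\ell(t_2)$, so $JR_P\supseteq\ell(t_2)R_P=R_P$.
\item If $P\notin S$, then $JR_P\supseteq J_{t_1}(v_1)R_P=R_P$.
\end{itemize}
So $J$ lies in no maximal ideal and $J=R$. Write $r=\sum_ix_i$ with $x_i\in J_{t_i}(v_i)$. Then $E_{12}(r)=\prod_iE_{12}(x_i)$, and Lemma~\ref{lem:four} bounds its norm by $4q$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dedekind}(2) and (3)]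
Suppose $\sum_{t\in T}\ell(t)\ne R$, so that the sum lies in some $P$. The matrices that are scalar modulo $P$ form a normal subgroup of $\mathrm{SL}_m(R)$ that contains $T$ but not $E_{12}(1)$, so $T$ does not normally generate. Conversely, suppose $\sum_{t\in T}\ell(t)=R$ and $|T|\le k$. Proposition~\ref{prop:cost}, part (1) and \eqref{eq:chain} give $\|\mathrm{SL}_m(R)\|_T\le4\max(k,2)(m+4+B)<\infty$. This proves (2), and (3) follows because every normally generating $T$ satisfies the level condition.
\end{proof}

\section{Lower bounds}\label{sec:lower}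

We carry out the count from the introduction in two steps: a bound over a single residue field, and a choice of $T$ that makes the bounds for $k$ residue fields add up.

\begin{lemma}\label{lem:field}
Let $\mathbb F$ be a field, $m\geq 2$, and let $g=s_1\cdots s_N$ with $s_j=\tau(v_j,\varphi_j)$, where $v_j\in\mathbb F^m$ and $\varphi_j\in(\mathbb F^m)^*$ satisfy $\varphi_jv_j=0$.
\begin{enumerate}
\item[(a)] If $g-1$ is invertible, then $N\ge m$.
\item[(b)] If $g=\zeta\cdot1$ with $\zeta\ne1$, then $N\ge m+1$.
\end{enumerate}
\end{lemma}

\begin{proof}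
Each $s_j$ fixes $\ker\varphi_j$ pointwise, and at most $m-1$ such kernels have a common nonzero vector. If $N\le m-1$, such a vector is fixed by $g$; this proves (a). For (b), we have $N\ge1$ as $g\ne1$. If $N\le m$, let $w\ne0$ be fixed by $s_2,\dots,s_N$. Then $s_1w=gw=\zeta w$. But $(s_1-1)^2=v_1(\varphi_1v_1)\varphi_1=0$, so $(\zeta-1)^2w=0$, a contradiction.
\end{proof}

\begin{lemma}\label{lem:separate}
Let $P_1,\dots,P_k$ be distinct maximal ideals of $R$, and let $x_1,\dots,x_k\in R$ with $x_i\notin P_i$ and $x_i\in P_j$ for $j\ne i$. Put $T=\{E_{12}(x_1),\dots,E_{12}(x_k)\}$. Let $g\in\mathrm{SL}_m(R)$ and $L\ge0$ be such that, for each $i$, the image of $g$ in $\mathrm{SL}_m(R/P_i)$ is not a product of fewer than $L$ maps $\tau(v,\varphi)$. Then $\|g\|_T\ge kL$.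
\end{lemma}

\begin{proof}
The $x_i$ are distinct, since $x_i\notin P_i$ and $x_j\in P_i$ for $j\ne i$. Write $g$ as a product of conjugates of elements of $T$ and their inverses, with $N_i$ factors coming from $E_{12}(x_i)^{\pm1}$. Modulo $P_i$ the factors coming from $E_{12}(x_j)^{\pm1}$ with $j\ne i$ become trivial, and the other $N_i$ have the form $\tau(v,\varphi)$ by \eqref{eq:conj}. So $N_i\ge L$, and the length $\sum_iN_i$ is at least $kL$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
To use Lemma~\ref{lem:field}(b) we need nontrivial scalar matrices of determinant $1$ over the residue fields. By Dirichlet's theorem there are distinct primes $p_1,\dots,p_k\equiv1$ modulo $m$. Let $P_i$ be a maximal ideal of $\mathcal O_K$ containing $p_i$; then $P_i\cap\mathbb Z=p_i\mathbb Z$, so the $P_i$ are distinct and $\mathcal O_K/P_i\supseteq\mathbb F_{p_i}$. The cyclic group $\mathbb F_{p_i}^\times$ has order divisible by $m$, so it contains $\zeta_i\ne1$ with $\zeta_i^m=1$, and $\zeta_i\cdot1\in\mathrm{SL}_m(\mathcal O_K/P_i)$. Let $x_i=\prod_{j\ne i}p_j$, so $x_1=1$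 if $k=1$. The integers $x_i$ have greatest common divisor $1$, so $T=\{E_{12}(x_1),\dots,E_{12}(x_k)\}$ normally generates $\mathrm{SL}_m(\mathcal O_K)$ by Lemma~\ref{lem:coprime} and the theorem of Bass, Milnor and Serre. By Lemma~\ref{lem:onto} there is $g\in\mathrm{SL}_m(\mathcal O_K)$ with $g\equiv\zeta_i\cdot1$ modulo $P_i$ for all $i$. Lemmas~\ref{lem:field}(b) and~\ref{lem:separate} give $\|g\|_T\ge k(m+1)$.
\end{proof}

For even $m$ one may take any distinct odd primes, $\zeta_i=-1$ and $g=-1$; in the example of the introduction this improves the bound from $8$ to $\|-1\|_T\ge10$. Over a general Dedekind domain such roots of unity may be missing, for instance when the chosen residue field is $\mathbb F_2$, and we use Lemma~\ref{lem:field}(a) instead.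

\begin{proof}[Proof of Theorem~\ref{thm:dedekind}(4)]
Let $P_1,\dots,P_k$ be distinct maximal ideals. We need $x_i$ as in Lemma~\ref{lem:separate} with $\sum_ix_iR=R$. If $k=1$, take $x_1=1$. If $k\ge2$, use (D2) to choose $x_1\equiv1$ modulo $P_1$ and $x_1\in P_j$ for $j\ne1$. Then $x_1\ne0$, so only finitely many maximal ideals $Q\notin\{P_1,\dots,P_k\}$ contain $x_1$. For $i\ge2$ choose $x_i\in P_j$ for $j\ne i$, with $x_i\equiv1$ modulo $P_i$ and modulo each such $Q$. No maximal ideal contains all $x_i$: the ideal $P_i$ misses $x_i$, and any other misses $x_1$ or $x_2$. By Lemma~\ref{lem:coprime} the normal closure of $T=\{E_{12}(x_1),\dots,E_{12}(x_k)\}$ contains $E_{12}(1)$, so it is $\mathrm{SL}_m(R)$ by part (1).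

Let $g$ be the companion matrix of $f(X)=X^m-(-1)^mX+(-1)^m$, with its integer entries mapped to $R$. Its characteristic polynomial $\det(X-g)$ is $f$, so $\det g=(-1)^mf(0)=1$ and $\det(1-g)=f(1)=1$. Thus $g\in\mathrm{SL}_m(R)$ and $g-1$ is invertible modulo every $P_i$. Lemmas~\ref{lem:field}(a) and~\ref{lem:separate} give $\|g\|_T\ge km$.
\end{proof}

\begin{remark}
Some condition on the number of maximal ideals is needed in Theorem~\ref{thm:dedekind}(4). Let $R$ be local, that is, a discrete valuation ring. The hypothesis on $\mathrm{SL}_3(R)$ holds. Indeed, the first column of $A\in\mathrm{SL}_3(R)$ has a unit entry, so at most two elementary row operations make $A_{11}=1$, four more operations clear the first column and row, and at most four reduce the remaining $2\times2$ block to $1$ in the same way; each of these ten elementary matrices $E_{ij}(r)=\tau(re_i,e_j^*)$ is a product of two transvections as in \eqref{eq:split}, so $B\le20$. Now let $m\ge4$ and let $T$ normally generate $\mathrm{SL}_m(R)$. Since $R$ is local, $\sum_{t\in T}\ell(t)=R$ forces $\ell(t)=R$ for some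 $t\in T$. By parts (2) and (3), $\{t\}$ alone normally generates, and $\|\mathrm{SL}_m(R)\|_T\le\|\mathrm{SL}_m(R)\|_{\{t\}}\le8(m+4+B)$. So $\Delta_k(\mathrm{SL}_m(R))\le8(m+4+B)$ for all $k$, and no lower bound of order $km$ holds for large $k$.
\end{remark}

\section{Rings of integers}\label{sec:final}

\begin{proof}[Proof of Corollary~\ref{cor:uniform}]
The ring $\mathcal O_K$ is a Dedekind domain and not a field. By Lemma~\ref{lem:coprime} with $x_1=1$ and the theorem of Bass, Milnor and Serre, $E_{12}(1)$ normally generates $\mathrm{SL}_3(\mathcal O_K)$. By the definitions of $\Delta_1$ and $F$ and the case $n=1$ of \eqref{eq:known},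
\[
B(\mathcal O_K)\le\Delta_1(\mathrm{SL}_3(\mathcal O_K))\le F(1)\le Z .
\]
So Theorem~\ref{thm:dedekind} applies with $B\le Z$, uniformly in $K$, and parts (3) and (1) give the two upper bounds. The first lower bound is Theorem~\ref{thm:lower}. The second is the case $k=1$ of its proof, where $T=\{E_{12}(1)\}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Put $m=n+2\ge3$. Theorem~\ref{thm:lower} gives $F(n)\ge m+1=n+3$. For $n\ge2$ we have $m\ge4$ and $\max(k,2)/k\le2$, so Corollary~\ref{cor:uniform} gives
\[
\frac{\Delta_k(\mathrm{SL}_m(\mathcal O_K))}{k}\le8(m+4+Z)=8n+8(Z+6)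
\]
for all $K$ and $k$. For $n=1$, \eqref{eq:known} gives $F(1)\le Z\le8+8(Z+6)$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Trost}
Alexander Trost, \emph{Stability, bounded generation and strong boundedness}, arXiv:2305.11562 (2023).
\end{thebibliography}
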